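\title{Powers of the logarithm and cyclicity in Dirichlet-type spaces}

\begin{abstract}
Let $D_\alpha$, $0<\alpha\le1$, be the Dirichlet-type space on the unit disk. We determine the exponents $t>0$ for which every $f\in D_\alpha$ with $(\log f)^t\in D_\alpha$ is cyclic for the shift: they are exactly those with $t\ge(1-\alpha)/2$. The proof separates two questions. If $(\log f)^t\in D_\alpha$ for some $t>0$, however small, then $f$ is cyclic if and only if it is outer; and the hypothesis forces $f$ to be outer exactly when $t\ge(1-\alpha)/2$. For negative exponents the implication fails even for outer functions.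
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mathbb{D}$ be the open unit disk and $\mathbb{T}$ its boundary. For $\alpha\in\mathbb{R}$, the Dirichlet-type space $D_\alpha$ is the Hilbert space of analytic functions $f(z)=\sum_{k\ge0}a_kz^k$ on $\mathbb{D}$ with
\[
\|f\|_\alpha^2=\sum_{k=0}^\infty|a_k|^2(k+1)^\alpha<\infty .
\]
Thus $D_0$ is the Hardy space $H^2$ and $D_1$ is the Dirichlet space. For $f\in D_\alpha$ let $[f]$ be the closure in $D_\alpha$ of $\{pf: p\text{ a polynomial}\}$. The function $f$ is \emph{cyclic} (for the shift $f\mapsto zf$) if $[f]=D_\alpha$.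

A cyclic function has no zeros in $\mathbb{D}$: evaluation at a point is continuous on $D_\alpha$, so a zero of $f$ is a zero of every function in $[f]$. More generally, $pf$ close to $1$ means $p$ close to $1/f$, so a cyclic function cannot be too small near $\mathbb{T}$. For a zero-free $f$, smallness is recorded by the size of $\log f$, and it is natural to look for conditions on $\log f$ that imply cyclicity. By a result of Aleman quoted in \cite{Seco}, if $\alpha\in(0,1]$, $f\in D_\alpha$ and $\log f\in D_\alpha$, then $f$ is cyclic. In the Hardy space, as noted in \cite{Seco}, the analogous property holds with $(\log f)^{1/2}$ in place of $\log f$, and the exponent $1/2$ is optimal there.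

For real $t\ne0$ we write $(\log f)^t\in D_\alpha$ if $f$ has no zeros in $\mathbb{D}$ and there are an analytic branch $g$ of $\log f$ and an analytic branch $h$ of $g^t$ on $\mathbb{D}$ with $h\in D_\alpha$. Here $h=e^{t\ell}$ for an analytic logarithm $\ell$ of $g$, which requires $g$ to be zero-free; if $t$ is a positive integer, $h=g^t$ is defined without this requirement. In all cases
\begin{equation}\label{eq:branch}
|h|=|g|^t,\qquad |h'|=|t|\,|g|^{t-1}|g'|\quad\text{wherever }g\ne0 .
\end{equation}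
The following problem is posed in \cite{Seco}.

\medskip
\noindent\textbf{Problem.} \emph{Fix $\alpha\in(0,1]$. For which $t>0$ is it true that every $f\in D_\alpha$ with $(\log f)^t\in D_\alpha$ is cyclic in $D_\alpha$?}

\begin{theorem}\label{thm:main}
Let $\alpha\in(0,1]$. The set of exponents in the Problem is $\{t>0:\ t\ge\frac{1-\alpha}2\}$; that is, $[\frac{1-\alpha}2,\infty)$ if $0<\alpha<1$, and $(0,\infty)$ if $\alpha=1$.
\end{theorem}

To see where the threshold comes from, let $m$ be normalized Lebesgue measure on $\mathbb{T}$ and, for $\lambda\in\mathbb{D}$, let $dP_\lambda(\zeta)=(1-|\lambda|^2)|\zeta-\lambda|^{-2}\,dm(\zeta)$ be the Poisson probability measure. A zero-free analytic function $F$ on $\mathbb{D}$ is \emph{outer} if $\log|F|$ is the Poisson integral of a function in $L^1(m)$, that is, $\log|F(\lambda)|=\int\omega\,dP_\lambda$ for some real $\omega\in L^1(m)$ and all $\lambda\in\mathbb{D}$. For $\alpha\ge0$ a cyclic function must be outer (Section~\ref{sec:prelim}), so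 the hypothesis $(\log f)^t\in D_\alpha$ has to exclude factors such as
\[
S(z)=\exp\Big(-\frac{1+z}{1-z}\Big),
\]
which is zero-free but not outer. Near $z=1$ the logarithm of $S$ behaves like $-2/(1-z)$, and its $t$-th power like $(1-z)^{-t}$. The Taylor coefficients of $(1-z)^{-t}$ are comparable to $(k+1)^{t-1}$, so $(1-z)^{-t}\in D_\alpha$ exactly when $2t-2+\alpha<-1$, that is, $t<\frac{1-\alpha}2$. One therefore expects the implication to fail for such $t$; at $\alpha=0$ the bound is the exponent $1/2$ of the Hardy space.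

In $H^2$ this is the only obstruction, since outer functions are cyclic there by Beurling's theorem. For $\alpha>0$ there is a second one: an outer function may vanish on so large a part of $\mathbb{T}$ that it is not cyclic (Theorem~\ref{thm:neg} gives examples). One could guess that this pushes the threshold above $\frac{1-\alpha}2$. It does not, because every positive exponent removes the second obstruction. Let $dA=\frac1\pi\,dx\,dy$ and $dA_\alpha=(1-|z|^2)^{1-\alpha}\,dA$.

\begin{theorem}\label{thm:outer}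
Let $\alpha\in(0,1]$, let $f\in D_\alpha$ be outer, and let $g$ be a branch of $\log f$. If
\begin{equation}\label{eq:I}
\int_{\mathbb{D}}\frac{|g'|^2}{(1+|g|)^2}\,dA_\alpha<\infty,
\end{equation}
then $f$ is cyclic. Consequently, if $f\in D_\alpha$ and $(\log f)^t\in D_\alpha$ for some $t>0$, then $f$ is cyclic if and only if $f$ is outer.
\end{theorem}

An analytic function $F$ lies in $D_\alpha$ exactly when $\int|F'|^2\,dA_\alpha<\infty$ (Section~\ref{sec:prelim}). By \eqref{eq:branch}, $g^t\in D_\alpha$ means $|g|^{t-1}|g'|\in L^2(dA_\alpha)$, so where $|g|$ is large, \eqref{eq:I} is the case $t=0$ of this scale. If $|f|\le1$, then $\operatorname{Re}g\le0$ gives $(1+|g|)/\sqrt2\le|1-g|\le1+|g|$, and \eqref{eq:I} says precisely that $\log(1-\log f)\in D_\alpha$.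

\begin{example}\label{ex:onezero}
Let $\alpha=1$, $f(z)=(1-z)/4$ and $g=\log f$ (principal branch). Then $g'=-1/(1-z)$ and $|g|\asymp\log(4/|1-z|)$, since $|\operatorname{Im}g|<\pi/2$ and $-\operatorname{Re}g=\log(4/|1-z|)\ge\log2$. In polar coordinates $z=1-\rho e^{i\phi}$ the disk is $\{\rho<2\cos\phi\}$, which contains the sector $\rho\le1$, $|\phi|<\pi/3$. Hence $g^t\in D_1$ if and only if $\int_0^1\rho^{-1}(\log(4/\rho))^{2t-2}\,d\rho<\infty$, that is, $t<1/2$. So $\log f\notin D_1$, while Theorem~\ref{thm:main} applies with $t=1/4$.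
\end{example}

The exponent $2$ in the denominator of \eqref{eq:I} cannot be increased. This complement is not needed for Theorem~\ref{thm:main}.

\begin{theorem}\label{thm:neg}
For every $\alpha\in(0,1]$ and $\tau>0$ there is a non-cyclic outer function $f\in D_\alpha$ such that, with $g=\log f$,
\[
\int_{\mathbb{D}}|g'|^2(1+|g|)^{-2-2\tau}\,dA_\alpha<\infty\qquad\text{and}\qquad(\log f)^{-\tau}\in D_\alpha .
\]
Thus, among outer functions $f\in D_\alpha$, the condition $(\log f)^t\in D_\alpha$ implies cyclicity for every $t>0$ and for no $t<0$.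
\end{theorem}

Section~\ref{sec:idea} shows the idea of Theorem~\ref{thm:outer} for bounded $f$, Section~\ref{sec:modulus} supplies the estimate that the idea needs, and Section~\ref{sec:outer} completes the proof. Theorems~\ref{thm:main} and~\ref{thm:neg} are proved in Sections~\ref{sec:main} and~\ref{sec:neg}. The letters $c,C$ denote positive constants that may change from line to line, and $a\asymp b$ means $cb\le a\le Cb$.

\section{Dirichlet integrals, outer functions and the subspace $[f]$}\label{sec:prelim}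

From now on $\alpha\in(0,1]$.

\subsection*{The norm}
Put $\mathcal{D}_\alpha(f)=\int_{\mathbb{D}}|f'|^2\,dA_\alpha$. In polar coordinates $dA=dx\,dm$ with $x=|z|^2$, so $\int|z|^{2j}\,dA_\alpha=\int_0^1x^j(1-x)^{1-\alpha}\,dx=B(j+1,2-\alpha)$, where $B$ is the beta function. By Parseval's identity on circles, every analytic $f=\sum a_kz^k$ satisfies
\begin{equation}\label{eq:norm}
\mathcal{D}_\alpha(f)=\sum_{k\ge1}k^2B(k,2-\alpha)|a_k|^2,\qquad\int|f|^2\,dA_\alpha=\sum_{k\ge0}B(k+1,2-\alpha)|a_k|^2 .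
\end{equation}
Stirling's formula gives $B(k,2-\alpha)=\Gamma(k)\Gamma(2-\alpha)/\Gamma(k+2-\alpha)\asymp k^{\alpha-2}$. Hence $\|f\|_\alpha^2\asymp|f(0)|^2+\mathcal{D}_\alpha(f)$. Also $\int|f|^2\,dA_\alpha\le\|f\|_0^2\le\|f\|_\alpha^2$, because $B(k+1,2-\alpha)\le1$. The same formula gives, for $a>0$,
\begin{equation}\label{eq:binom}
(1-z)^{-a}=\sum_{k\ge0}c_k(a)z^k,\qquad c_k(a)=\frac{\Gamma(k+a)}{\Gamma(a)\,k!}\asymp(k+1)^{a-1}.
\end{equation}

\subsection*{Hardy spaces}
For $0<p<\infty$, $H^p$ consists of the analytic $F$ with $\sup_{r<1}\int|F(r\zeta)|^p\,dm(\zeta)<\infty$, and $H^\infty$ of the bounded ones. We use three textbook facts. First, the Poisson integral of $\omega\in L^1(m)$ has radial limit $\omega$ almost everywhere on $\mathbb{T}$. Second, if $p\ge1$ and $F\in H^p$, the radial limit $F^*$ exists a.e., lies in $L^p(m)$, and $F(\lambda)=\int F^*\,dP_\lambda$; for $p=2$, $\int|F^*|^2\,dm=\sum|a_k|^2$. Third, every nonzero $F\in H^2$ is the product of an outer function in $H^2$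 and an \emph{inner} function, that is, a function $\theta\in H^\infty$ with $|\theta^*|=1$ a.e.

\subsection*{Outer functions}
If $F$ is outer, the first fact shows that $|F|$ has a radial limit $|F^*|$ a.e.\ and that $\log|F(\lambda)|=\int\log|F^*|\,dP_\lambda$. For real $\omega\in L^1(m)$ put
\[
\mathcal{H}[\omega](z)=\int_{\mathbb{T}}\frac{\zeta+z}{\zeta-z}\,\omega(\zeta)\,dm(\zeta).
\]
Its real part is the Poisson integral of $\omega$, so $\exp\mathcal{H}[\omega]$ is outer with boundary modulus $e^\omega$; the boundary modulus determines an outer function up to a unimodular constant.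
\begin{itemize}
\item[(O1)] Products, reciprocals and integer powers of outer functions are outer, since the logarithms of the moduli add.
\item[(O2)] Let $F$ be outer. If $|F^*|\le C$ a.e., then $|F|\le C$. If $|F^*|\in L^2(m)$, Jensen's inequality gives $|F(\lambda)|^2=\exp\int\log|F^*|^2\,dP_\lambda\le\int|F^*|^2\,dP_\lambda$; the right side is harmonic in $\lambda$, with mean $\int|F^*|^2\,dm$ on every circle $|\lambda|=r$, so $F\in H^2$.
\item[(O3)] If $g\in H^1$, then $e^g$ is outer, because $\operatorname{Re}g$ is the Poisson integral of $\operatorname{Re}g^*$.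
\item[(O4)] If $\operatorname{Re}G>0$ on $\mathbb{D}$, then $G$ is outer. Indeed, the principal logarithm $\ell$ of $G$ has $|\operatorname{Im}\ell|<\pi/2$. The function $(\ell-\ell(0))^2$ has mean $0$ on $|z|=r$, so $\operatorname{Re}(\ell-\ell(0))$ and $\operatorname{Im}(\ell-\ell(0))$ have the same mean square there, which is at most $\pi^2$. Thus $\ell\in H^2\subset H^1$, and (O3) applies.
\end{itemize}

\subsection*{The subspace $[f]$}
Let $f\in D_\alpha$.
\begin{itemize}
\item[(C1)] If $G\in[f]$, then $[G]\subset[f]$, since the shift is bounded ($\|zF\|_\alpha^2\le2^\alpha\|F\|_\alpha^2$) and hence maps $[f]$ into itself. Polynomials are dense in $D_\alpha$, so $f$ is cyclic if and only if $1\in[f]$.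
\item[(C2)] If $F_j\in[f]$, $\sup_j\|F_j\|_\alpha<\infty$ and $F_j\to F$ pointwise on $\mathbb{D}$, then $F\in[f]$. Indeed, a subsequence converges weakly; its limit lies in the closed subspace $[f]$, and equals $F$ because point evaluations are continuous functionals.
\item[(C3)] If $\psi$ is analytic on a neighborhood of $\overline{\mathbb{D}}$, then $\psi f\in[f]$. Let $p_j$ be the Taylor polynomials of $\psi$ and $\chi_j=\psi-p_j$. Then $\chi_j,\chi_j'\to0$ uniformly on $\overline{\mathbb{D}}$, and $|(\chi_jf)'|\le|\chi_j||f'|+|\chi_j'||f|$ with $f,f'\in L^2(dA_\alpha)$. So $p_jf\to\psi f$ in $D_\alpha$.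
\item[(C4)] If $f$ is cyclic, then $f$ is outer. Let $\theta$ be the inner factor of $f\in H^2$. Multiplication by $\theta$ is an isometry of $H^2$, so $\theta H^2$ is closed in $H^2$. If $p_jf\to1$ in $D_\alpha$, then also in $H^2$, so $1=\theta v$ with $v\in H^2$. Then $|v^*|=1$ a.e., hence $|v|\le1$, and $|\theta(0)||v(0)|=1$ forces $|\theta(0)|=1$. By the maximum principle $\theta$ is constant.
\end{itemize}

In $H^2$ every bounded multiple of $f$ lies in $[f]$. For $\alpha>0$ it need not even lie in the space: $\varphi=\sum_{j\ge1}j^{-2}z^{2^j}$ is bounded and $\varphi\cdot1\notin D_\alpha$. The next lemma says that this is the only obstacle.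

\begin{lemma}\label{lem:mult}
If $f\in D_\alpha$, $\varphi\in H^\infty$ and $\varphi f\in D_\alpha$, then $\varphi f\in[f]$.
\end{lemma}

\begin{proof}
Write $v_r(z)=v(rz)$ for $0<r<1$. By (C3), $\varphi_rf\in[f]$, and $\varphi_rf\to\varphi f$ pointwise as $r\to1$. By (C2) it suffices to bound $\mathcal{D}_\alpha(\varphi_rf)$ uniformly in $r$. The troublesome term in $(\varphi_rf)'$ is $r\varphi'(rz)f(z)$: the hypothesis controls $\varphi'f$ when both factors are evaluated at the same point, but here the points differ. So we add and subtract $r\varphi'(rz)f(rz)=((\varphi f)_r)'(z)-\varphi_r(z)(f_r)'(z)$: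
\[
(\varphi_rf)'(z)=\varphi_r(z)f'(z)+r\varphi'(rz)\big(f(z)-f(rz)\big)+((\varphi f)_r)'(z)-\varphi_r(z)(f_r)'(z).
\]
By \eqref{eq:norm}, $\mathcal{D}_\alpha(v_r)\le\mathcal{D}_\alpha(v)$, so the first, third and fourth terms have $L^2(dA_\alpha)$-norms at most $\|\varphi\|_\infty\mathcal{D}_\alpha(f)^{1/2}$, $\mathcal{D}_\alpha(\varphi f)^{1/2}$ and $\|\varphi\|_\infty\mathcal{D}_\alpha(f)^{1/2}$. In the second term, the Schwarz--Pick lemma gives $|\varphi'(rz)|\le\|\varphi\|_\infty/(1-r^2|z|^2)\le\|\varphi\|_\infty/(1-r)$. On the other hand, \eqref{eq:norm}, the inequality $1-r^k\le k(1-r)$ and $B(k+1,2-\alpha)\le B(k,2-\alpha)$ give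
\[
\int|f-f_r|^2\,dA_\alpha=\sum_{k\ge1}|a_k|^2(1-r^k)^2B(k+1,2-\alpha)\le(1-r)^2\mathcal{D}_\alpha(f).
\]
So the second term also has norm at most $\|\varphi\|_\infty\mathcal{D}_\alpha(f)^{1/2}$.
\end{proof}

\section{The idea: damped roots of a bounded function}\label{sec:idea}

Let $f\in D_\alpha$ be outer with $|f|\le1$, and let $g=\log f$, so that $\operatorname{Re}g\le0$. We must show $1\in[f]$. The roots $f^{1/n}=e^{g/n}$ tend to $1$ pointwise, and two questions arise: are their Dirichlet integrals bounded, and do they lie in $[f]$?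

\subsection*{Size} We have $|(e^{g/n})'|=|g'|\,|e^{g/n}|/n$. If $g\in D_\alpha$, this is at most $|g'|/n$, so $\mathcal{D}_\alpha(e^{g/n})\le n^{-2}\mathcal{D}_\alpha(g)\to0$. Under \eqref{eq:I} alone we need $|e^{g/n}|/n\le C/(1+|g|)$ uniformly in $n$. At a point where $g=-x$ is real this holds, since $e^{x/n}\ge1+x/n$ gives $e^{-x/n}/n\le1/(n+x)$. But $|e^{g/n}|$ depends on $\operatorname{Re}g$ only, and the bound fails where $|\operatorname{Im}g|$ is much larger than $n$ and $|\operatorname{Re}g|$. The remedy is to put in the decay by hand. Let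
\[
F_n=\frac{e^{g/n}}{1-g/n},\qquad F_n'=\frac{g'}{n}F_n\Big(1+\frac1{1-g/n}\Big).
\]
Since $\operatorname{Re}g\le0$, we have $|e^{g/n}|\le1$, $|1-g/n|\ge1$ and $|n-g|^2\ge n^2+|g|^2$. Therefore
\[
|F_n'|\le\frac{2|g'|}{|n-g|}\le\frac{2\sqrt2\,|g'|}{1+|g|},
\]
and the middle term tends to $0$ pointwise. By \eqref{eq:I} and dominated convergence $\mathcal{D}_\alpha(F_n)\to0$, so $F_n\to1$ in $D_\alpha$.

\subsection*{Membership} The power $F_n^n=f\,(1-g/n)^{-n}$ is a bounded multiple of $f$, and it lies in $D_\alpha$ because $F_n\in D_\alpha\cap H^\infty$. So $F_n^n\in[f]$ by Lemma~\ref{lem:mult}, and it remains to prove $\Phi\in[\Phi^n]$ for the outer function $\Phi=F_n$. Take $n=2$. The identity $\Phi=\Phi^2\cdot\Phi^{-1}$ is of no direct use, since $\Phi^{-1}$ may be unbounded. Replace $\Phi^{-1}$ by an outer function with boundary modulus $\min(|\Phi^*|^{-1},T)$. Its product with $\Phi^2$ is outer with boundary modulus $\min(|\Phi^*|,T|\Phi^*|^2)$ and, suitably normalized, tends to $\Phi$ pointwise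 as $T\to\infty$. By Lemma~\ref{lem:mult} and (C2) we are done once the Dirichlet integrals of these products are bounded uniformly in $T$.

So we must control $\mathcal{D}_\alpha$ when the boundary modulus of an outer function is composed with a function of one real variable. The same control handles unbounded $f$: we shall divide $f$ by the outer function with boundary modulus $\max(|f^*|,1)$.

\section{Changing the boundary modulus of an outer function}\label{sec:modulus}

The definition of $\mathcal{D}_\alpha(F)$ involves $F'$, which depends on $|F^*|$ through a singular integral. The following formula involves only $|F^*|$ and $|F(\lambda)|$, and for outer $F$ the latter is an average of the former. The weight in $dA_\beta$ is $w(|\lambda|^2)$ with $w(x)=(1-x)^{1-\beta}$, and $\partial_\lambda\partial_{\bar\lambda}\,w(|\lambda|^2)=(xw')'$ at $x=|\lambda|^2$; positivity of the measure below expresses that the weight is superharmonic.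

\begin{lemma}\label{lem:formula}
Let $0<\beta<1$, $w(x)=(1-x)^{1-\beta}$ and $d\nu_\beta(\lambda)=-(xw'(x))'\big|_{x=|\lambda|^2}\,dA(\lambda)$. Then $\nu_\beta\ge0$, and for all $F\in H^2$
\[
\mathcal{D}_\beta(F)=\int_{\mathbb{D}}\Big(\int_{\mathbb{T}}|F^*|^2\,dP_\lambda-|F(\lambda)|^2\Big)\,d\nu_\beta(\lambda),
\]
both sides being possibly infinite.
\end{lemma}

\begin{proof}
With $\gamma=1-\beta\in(0,1)$ we have $-xw'=\gamma x(1-x)^{\gamma-1}$ and $-(xw')'=\gamma(1-x)^{\gamma-2}(1-\gamma x)\ge0$. The integrand on the right is nonnegative, by the Cauchy--Schwarz inequality applied to $F(\lambda)=\int F^*\,dP_\lambda$, so we may integrate first over circles. Let $F=\sum a_kz^k$. On the circle $|\lambda|^2=x$ the harmonic function $\int|F^*|^2\,dP_\lambda$ has mean $\int|F^*|^2\,dm=\sum|a_k|^2$, and $|F|^2$ has mean $\sum|a_k|^2x^k$. Hence the right side equals $\sum_{k\ge1}|a_k|^2\int_0^1(1-x^k)(-(xw')')\,dx$. Two integrations by parts give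
\[
\int_0^1(1-x^k)(-(xw')')\,dx=-k\int_0^1x^kw'\,dx=k^2\int_0^1x^{k-1}w\,dx=k^2B(k,2-\beta).
\]
The boundary terms vanish at $x=0$ because of the factors $x$ and $x^k$, and at $x=1$ because $(1-x^k)(1-x)^{\gamma-1}\to0$ and $w(x)\to0$. Compare with \eqref{eq:norm}.
\end{proof}

For $\beta=1$ the weight is constant and the density of $\nu_\beta$ vanishes, so the Dirichlet space will be reached as a limit $\beta\uparrow1$.

Let $P$ be a probability measure and $X$ a real function with $X,e^X\in L^1(P)$. The \emph{Jensen gap} of $X$ is $J_P(X)=\int e^X\,dP-\exp\int X\,dP$. If $F\in H^2$ is outer and $X=\log|F^*|^2$, then $X,e^X\in L^1(P_\lambda)$, since $P_\lambda$ has a bounded density, and $|F(\lambda)|^2=\exp\int X\,dP_\lambda$. So Lemma~\ref{lem:formula} reads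
\begin{equation}\label{eq:gap}
\mathcal{D}_\beta(F)=\int_{\mathbb{D}}J_{P_\lambda}\big(\log|F^*|^2\big)\,d\nu_\beta(\lambda)\qquad(F\in H^2\text{ outer}).
\end{equation}
We want to compare $J_P(\kappa(X))$ with $J_P(X)$ for a function $\kappa$ on $\mathbb{R}$. The difficulty is that the mean of $\kappa(X)$ is not $\kappa$ of the mean of $X$. It disappears if the gap is measured from a tangent line at an arbitrary point. Let
\[
R(x,c)=e^x-e^c-e^c(x-c)=\int_{I(x,c)}|x-y|\,e^y\,dy,
\]
where $I(x,c)$ is the interval with endpoints $x$ and $c$; this is Taylor's formula for the exponential. With $M=\int X\,dP$ we have $\int R(X,c)\,dP=\int e^X\,dP-e^c-e^c(M-c)$, and $e^c+e^c(M-c)\le e^M$ by convexity. Hence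
\begin{equation}\label{eq:tangent}
J_P(X)\le\int R(X,c)\,dP\quad\text{for all }c\in\mathbb{R},\text{ with equality for }c=M .
\end{equation}

\begin{lemma}\label{lem:kappa}
Let $N>0$ and let $\kappa:\mathbb{R}\to\mathbb{R}$ be continuous, nondecreasing and piecewise linear, with
\begin{equation}\label{eq:kappa}
\kappa'(v)\le N\qquad\text{and}\qquad e^{\kappa(v)}\kappa'(v)\le Ne^v
\end{equation}
away from the break points. Let $F\in D_\alpha$ be outer, $X=\log|F^*|^2$, and let $G$ be outer with $\log|G^*|^2=\kappa(X)$. Then $G\in D_\alpha$ and $\mathcal{D}_\alpha(G)\le N^2\mathcal{D}_\alpha(F)$.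
\end{lemma}

\begin{proof}
Integrating the second inequality in \eqref{eq:kappa} from $0$ to $v\ge0$, and using monotonicity for $v<0$, we get $e^{\kappa(v)}\le e^{\kappa(0)}+Ne^v$ for all $v$. So $|G^*|\in L^2(m)$ and $G\in H^2$ by (O2). The substitution $y=\kappa(v)$ maps $I(x,c)$ monotonically onto $I(\kappa(x),\kappa(c))$, and \eqref{eq:kappa} gives
\[
R(\kappa(x),\kappa(c))=\int_{I(x,c)}|\kappa(x)-\kappa(v)|\,e^{\kappa(v)}\kappa'(v)\,dv\le\int_{I(x,c)}N|x-v|\,Ne^v\,dv=N^2R(x,c).
\]
Fix $\lambda$ and let $c=\int X\,dP_\lambda$. The inequality in \eqref{eq:tangent} for $\kappa(X)$ at the point $\kappa(c)$, and the equality for $X$ at $c$, give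
\[
J_{P_\lambda}(\kappa(X))\le\int R(\kappa(X),\kappa(c))\,dP_\lambda\le N^2\int R(X,c)\,dP_\lambda=N^2J_{P_\lambda}(X).
\]
By \eqref{eq:gap}, $\mathcal{D}_\beta(G)\le N^2\mathcal{D}_\beta(F)$ for every $\beta\in(0,1)$. If $\alpha<1$, take $\beta=\alpha$. If $\alpha=1$, then $\mathcal{D}_\beta(G)\le N^2\mathcal{D}_1(F)$ because $dA_\beta\le dA$, and $\mathcal{D}_\beta(G)\uparrow\mathcal{D}_1(G)$ as $\beta\uparrow1$ by monotone convergence.
\end{proof}

\begin{corollary}\label{cor:max}
If $f\in D_\alpha$ is outer, then $u=\exp\mathcal{H}[\log^+|f^*|]$, the outer function with $|u^*|=\max(|f^*|,1)$, lies in $D_\alpha$ and $\mathcal{D}_\alpha(u)\le\mathcal{D}_\alpha(f)$.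
\end{corollary}

\begin{proof}
Take $\kappa(v)=\max(v,0)$ and $N=1$: for $v<0$ we have $\kappa'=0$, and for $v>0$ we have $\kappa'=1$ and $e^{\kappa(v)}=e^v$.
\end{proof}

\begin{corollary}\label{cor:root}
If $\Phi\in D_\alpha$ is outer, $n\ge1$ is an integer and $\Phi^n\in D_\alpha$, then $\Phi\in[\Phi^n]$.
\end{corollary}

\begin{proof}
For $L=1,2,\dots$ let $\kappa_L(v)=\min(v,\,nv+(n-1)L)$, which equals $v$ for $v\ge-L$ and $nv+(n-1)L$ for $v\le-L$; for $n=2$ this is the truncation of Section~\ref{sec:idea} with $T=e^{L/2}$. Since $1\le\kappa_L'\le n$ and $\kappa_L(v)\le v$, condition \eqref{eq:kappa} holds with $N=n$, independently of $L$. Let $X=\log|\Phi^*|^2$ and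
\[
\omega_L=\tfrac12\big(X-\kappa_L(X)\big)=\tfrac{n-1}2(-X-L)^+\in L^1(m),\qquad\Phi_L=\Phi\exp(-\mathcal{H}[\omega_L]).
\]
Then $\Phi_L$ is outer, $\log|\Phi_L^*|^2=X-2\omega_L=\kappa_L(X)$, and $|\Phi_L|\le|\Phi|$ because $\omega_L\ge0$. By Lemma~\ref{lem:kappa}, $\mathcal{D}_\alpha(\Phi_L)\le n^2\mathcal{D}_\alpha(\Phi)$, so the norms $\|\Phi_L\|_\alpha$ are bounded. The quotient $\Phi_L/\Phi^n$ is outer with boundary modulus $e^{(\kappa_L(X)-nX)/2}\le e^{(n-1)L/2}$, hence bounded by (O2). Lemma~\ref{lem:mult}, applied to $\Phi^n$ and this quotient, gives $\Phi_L\in[\Phi^n]$. Finally $\omega_L\to0$ a.e.\ and $0\le\omega_L\le\frac{n-1}2|X|$, so $\omega_L\to0$ in $L^1(m)$, $\mathcal{H}[\omega_L]\to0$ pointwise and $\Phi_L\to\Phi$ pointwise. By (C2), $\Phi\in[\Phi^n]$.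
\end{proof}

\section{Outer functions: proof of Theorem~\ref{thm:outer}}\label{sec:outer}

Let $f\in D_\alpha$ be outer and let $g$ satisfy \eqref{eq:I}. Split $g=g_+-g_-$, where
\[
g_+=\mathcal{H}[\log^+|f^*|],\qquad g_-=g_+-g .
\]
Then $\operatorname{Re}g_+\ge0$. Since $f$ is outer, $\operatorname{Re}g=\log|f|$ is the Poisson integral of $\log|f^*|$, so $\operatorname{Re}g_-$ is the Poisson integral of $\max(-\log|f^*|,0)$ and $\operatorname{Re}g_-\ge0$. The part $g_+$ is harmless: $u=e^{g_+}$ is the function of Corollary~\ref{cor:max}, $|u|\ge1$ and $g_+'=u'/u$, so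
\begin{equation}\label{eq:gplus}
\mathcal{D}_\alpha(g_+)\le\mathcal{D}_\alpha(u)\le\mathcal{D}_\alpha(f).
\end{equation}
We take roots of the bounded function $e^{-g_-}=f/u$. The denominator in \eqref{eq:I} involves $|g|$, which can be large at a point where $|g_-|$ is small and $|g_+|$ is large, so we damp with both parts:
\[
F_n=\frac{e^{-g_-/n}}{Q_n},\qquad Q_n=\Big(1+\frac{g_-}n\Big)\Big(1+\frac{g_+}n\Big),\qquad n=1,2,\dots
\]

\emph{Convergence to $1$.} If $\operatorname{Re}\xi\ge0$, then $|1+\xi|^2\ge1+|\xi|^2$, so $|1+\xi|\ge\max(1,|\xi|)$. A maximum of three numbers is at least their average, and $|g|\le|g_-|+|g_+|$; hence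
\[
|Q_n|\ge\max\Big(1,\frac{|g_-|}n,\frac{|g_+|}n\Big)\ge\frac13\Big(1+\frac{|g_-|+|g_+|}n\Big)\ge\frac{1+|g|}{3n}.
\]
Thus $|F_n|\le1/|Q_n|\le\min\big(1,\frac{3n}{1+|g|}\big)$. From
\[
\frac{F_n'}{F_n}=-\frac1n\Big(g_-'+\frac{g_-'}{1+g_-/n}+\frac{g_+'}{1+g_+/n}\Big)
\]
and $|g_-'|\le|g'|+|g_+'|$ we get
\[
|F_n'|\le\frac{|F_n|}n\big(2|g'|+3|g_+'|\big)\le\frac{6|g'|}{1+|g|}+3|g_+'| .
\]
The right side is in $L^2(dA_\alpha)$ by \eqref{eq:I} and \eqref{eq:gplus}, and the middle term tends to $0$ pointwise because $|F_n|\le1$. So $F_n\in D_\alpha$ and $\mathcal{D}_\alpha(F_n)\to0$. Since $F_n(0)\to1$, we have $F_n\to1$ in $D_\alpha$.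

\emph{Membership in $[f]$.} The function $e^{-g_-/n}$ is outer because $\operatorname{Re}g_-$ is the Poisson integral of an $L^1$ function, and the two factors of $Q_n$ are outer by (O4). So $F_n$ is outer by (O1). As $|(F_n^n)'|=n|F_n|^{n-1}|F_n'|\le n|F_n'|$, we have $F_n^n\in D_\alpha$. Moreover $F_n^n=f\cdot u^{-1}Q_n^{-n}$ with $|u^{-1}Q_n^{-n}|\le1$, so $F_n^n\in[f]$ by Lemma~\ref{lem:mult}. Corollary~\ref{cor:root} and (C1) give $F_n\in[F_n^n]\subset[f]$. Hence $1\in[f]$, and $f$ is cyclic by (C1).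

\emph{The consequence.} Let $f\in D_\alpha$ and $(\log f)^t\in D_\alpha$ with $t>0$, with branches $g$ and $h$. Where $|g|\ge1$, we have $|g|^t\ge1$, and \eqref{eq:branch} gives
\[
\frac{|g'|}{1+|g|}\le\frac{|g'|}{|g|}\le|g|^{t-1}|g'|=\frac{|h'|}t .
\]
Where $|g|<1$, we have $|f|=e^{\operatorname{Re}g}\ge e^{-1}$, so $|g'|/(1+|g|)\le|f'|/|f|\le e|f'|$. Since $h',f'\in L^2(dA_\alpha)$, condition \eqref{eq:I} holds, whatever $t>0$ is. So $f$ is cyclic if it is outer, and the converse is (C4). This proves Theorem~\ref{thm:outer}. \qed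

\begin{remark}
The restriction $\alpha\le1$ enters through Lemma~\ref{lem:formula}. That $f$ is outer is what makes $\operatorname{Re}g_-$ a Poisson integral, so that $F_n$ is outer and Corollary~\ref{cor:root} applies. For $\alpha<1$ it cannot be dropped: the non-cyclic function of Section~\ref{sec:main} has $(\log f)^t\in D_\alpha$ for small $t>0$, hence satisfies \eqref{eq:I}.
\end{remark}

\section{The threshold: proof of Theorem~\ref{thm:main}}\label{sec:main}

By Theorem~\ref{thm:outer}, the question is when $(\log f)^t\in D_\alpha$ forces $f$ to be outer. By (O3) it is enough that $g\in H^1$, and $|g|=|h|^{1/t}$; so we ask which Hardy spaces contain $D_\alpha$. We shall use several times that, for $|\xi|=1$, $0\le r<1$ and $|\phi|\le\pi$,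
\begin{equation}\label{eq:elem}
|1-\xi|\le|1-r\xi|+(1-r)\le2|1-r\xi|,\qquad\tfrac2\pi|\phi|\le|1-e^{i\phi}|\le|\phi| .
\end{equation}

\begin{lemma}\label{lem:embed}
If $0<\alpha<1$, then $D_\alpha\subset H^q$ with $q=\frac2{1-\alpha}$. Moreover $D_1\subset H^p$ for all $p<\infty$.
\end{lemma}

\begin{proof}
The idea is to write $h\in D_\alpha$ as a fractional integral of order $\alpha/2$ of an $H^2$ function. Let $h=\sum a_kz^k$ and $c_k=c_k(1-\frac\alpha2)\asymp(k+1)^{-\alpha/2}$, see \eqref{eq:binom}. Then $v=\sum(a_k/c_k)z^k\in H^2$, and for $\zeta\in\mathbb{T}$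
\[
h(r\zeta)=\sum_k\frac{a_k}{c_k}\,c_kr^k\zeta^k=\int_{\mathbb{T}}v^*(\eta)\,(1-r\zeta\bar\eta)^{\alpha/2-1}\,dm(\eta).
\]
Write $\zeta=e^{i\theta}$ with $\theta\in(-\pi,\pi]$ and $\eta=e^{i\phi}$ with $|\phi-\theta|\le\pi$, so that $\phi\in[-2\pi,2\pi]$. By \eqref{eq:elem}, $|1-r\zeta\bar\eta|\ge|\theta-\phi|/\pi$. Hence
\[
|h(re^{i\theta})|\le C\int_{\mathbb{R}}V(\phi)\,|\theta-\phi|^{\alpha/2-1}\,d\phi,\qquad V(\phi)=|v^*(e^{i\phi})|\,\mathbf{1}_{[-2\pi,2\pi]}(\phi),
\]
with $C$ independent of $r$ and $V\in L^2(\mathbb{R})$. The Hardy--Littlewood--Sobolev inequality states that for $0<a<\frac12$, convolution with $|x|^{a-1}$ maps $L^2(\mathbb{R})$ boundedly into $L^q(\mathbb{R})$, where $\frac1q=\frac12-a$. With $a=\frac\alpha2$ it bounds $\int|h(r\zeta)|^q\,dm$ uniformly in $r$. The last claim follows because $D_1\subset D_{\alpha'}$ for all $\alpha'<1$ and $2/(1-\alpha')\to\infty$ as $\alpha'\uparrow1$.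
\end{proof}

The kernel $|x|^{\alpha/2-1}$ lies in $L^\rho(-\pi,\pi)$ only for $\rho<1/(1-\frac\alpha2)$, so Young's inequality would give $H^p$ for $p<q$ and hence only $t>\frac{1-\alpha}2$. The endpoint is where the Hardy--Littlewood--Sobolev inequality is needed.

\subsection*{Exponents $t\ge\frac{1-\alpha}2$} Let $t>0$, $f\in D_\alpha$ and $(\log f)^t\in D_\alpha$, with branches $g$ and $h$. If $\alpha<1$, put $p=q=\frac2{1-\alpha}$; the assumption on $t$ says $\frac1t\le p$. If $\alpha=1$, put $p=\max(1,\frac1t)$. In both cases $h\in H^p$ by Lemma~\ref{lem:embed}, and H\"older's inequality on the probability space $(\mathbb{T},m)$ gives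
\[
\int|g(r\zeta)|\,dm=\int|h(r\zeta)|^{1/t}\,dm\le\Big(\int|h(r\zeta)|^p\,dm\Big)^{1/(tp)},
\]
which is bounded in $r$. So $g\in H^1$, $f=e^g$ is outer by (O3), and $f$ is cyclic by Theorem~\ref{thm:outer}.

\subsection*{Exponents $0<t<\frac{1-\alpha}2$} Here $\alpha<1$. Let $S$ be as in Section~\ref{sec:intro} and
\[
f(z)=\tfrac18(1-z)^2S(z),\qquad g(z)=-\log8+2\log(1-z)-\frac{1+z}{1-z},
\]
with the principal logarithm, so that $g$ is a branch of $\log f$. The factor $(1-z)^2$ puts $f$ in the space, and the constant $\frac18$ keeps $g$ away from $0$.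

We have $|S(z)|=\exp(-(1-|z|^2)/|1-z|^2)\le1$ and $S'=-2(1-z)^{-2}S$, so $f'=-\frac14(2-z)S$ is bounded and $f\in D_1\subset D_\alpha$. The function $S$ is not outer, since $|S^*|=1$ on $\mathbb{T}\setminus\{1\}$ while $S(0)=e^{-1}$. As $1-z$ is outer by (O4), (O1) shows that $f$ is not outer, so $f$ is not cyclic by (C4).

Next, $\operatorname{Re}g<-\log8+2\log2=-\log2$, so $g$ is zero-free and has an analytic logarithm $\ell$; let $h=e^{t\ell}$. As $z\to1$ in $\mathbb{D}$, $(1-z)g(z)\to-2$, so $|g|\ge1/|1-z|$ when $|1-z|<\delta$, for some $\delta>0$; elsewhere $|g|\ge\log2\ge\delta\log2/|1-z|$. Thus $|g|\ge c/|1-z|$ on $\mathbb{D}$. Also $|g'|\le2|1-z|^{-1}+2|1-z|^{-2}\le6|1-z|^{-2}$. Since $t<1$, \eqref{eq:branch} gives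
\[
|h'|\le C|1-z|^{1-t}|1-z|^{-2}=C|1-z|^{-1-t}.
\]
By \eqref{eq:elem}, $|1-re^{i\theta}|\ge\max(1-r,|\theta|/\pi)$ for $|\theta|\le\pi$; splitting at $|\theta|=1-r$ gives
\[
\int_{-\pi}^\pi\frac{d\theta}{|1-re^{i\theta}|^{2+2t}}\le2(1-r)^{-1-2t}+2\int_{1-r}^\infty\Big(\frac\pi\theta\Big)^{2+2t}d\theta\le C(1-r)^{-1-2t}.
\]
Therefore $\mathcal{D}_\alpha(h)\le C\int_0^1(1-r)^{-1-2t}(1-r)^{1-\alpha}\,dr=C\int_0^1(1-r)^{-2t-\alpha}\,dr$, which is finite because $2t+\alpha<1$. So $(\log f)^t\in D_\alpha$ while $f$ is not cyclic. This proves Theorem~\ref{thm:main}. \qed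

\section{Negative exponents: proof of Theorem~\ref{thm:neg}}\label{sec:neg}

To show that an outer function $f$ is not cyclic we need a bounded functional on $D_\alpha$ that annihilates $[f]$ but not $1$. We make $f$ continuous on $\overline{\mathbb{D}}$, vanishing on a closed set $E\subset\mathbb{T}$, and integrate against a probability measure $\mu$ on $E$. Suppose that disks of radius $\rho$ centered on $E$ have $\mu$-measure comparable to $\rho^s$. Two requirements compete. The functional is bounded when $s>1-\alpha$ (Lemma~\ref{lem:energy}). On the other hand, if $d(z)=\operatorname{dist}(z,E)$, $|g|\ge c\,d^{-\alpha/2}$ and $|g'|\le C\,d^{-\alpha/2-1}$, then $|g'|^2|g|^{-2-2\tau}\le C\,d^{\alpha\tau-2}$, which turns out to be $dA_\alpha$-integrable when $s<1-\alpha+\alpha\tau$. There is room for $s$ when $\alpha\tau>0$; at $\tau=0$ the window closes, as Theorem~\ref{thm:outer} requires.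

Fix $\tau>0$, choose $s$ with
\[
1-\alpha<s<1-\alpha+\alpha\min(\tfrac12,\tau),
\]
and put $b=s+\frac\alpha2$. Then $0<s<b<1$.

\subsection*{The set and the measure} Let $\sigma=2^{-1/s}<\frac12$. Start from $[0,1]$ and replace each interval by its two end subintervals of relative length $\sigma$. Generation $j$ consists of $2^j$ disjoint intervals of length $\sigma^j$. Let $K$ be the resulting Cantor set, $E=\{e^{i\theta}:\theta\in K\}$, and let $\mu$ be the probability measure on $E$ that gives mass $2^{-j}=\sigma^{js}$ to the arc over each interval of generation $j$. Let $\Delta(z,\rho)$ be the closed disk with center $z$ and radius $\rho$, and $d(z)=\operatorname{dist}(z,E)$.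

\begin{lemma}\label{lem:cantor}
\begin{itemize}
\item[(a)] For $\zeta\in E$: $\mu(\Delta(\zeta,\rho))\le C\rho^s$ if $\rho>0$, and $\mu(\Delta(\zeta,\rho))\ge c\rho^s$ if $0<\rho\le2$.
\item[(b)] $A(\{z\in\mathbb{D}:d(z)\le\rho\})\le C\rho^{2-s}$ for $0<\rho\le1$.
\item[(c)] If $0<a<s$, then $\iint|\zeta-\eta|^{-a}\,d\mu(\zeta)\,d\mu(\eta)<\infty$.
\end{itemize}
\end{lemma}

\begin{proof}
For $\rho\ge1$ the disk in (a) contains $E$ by \eqref{eq:elem}, and (a), (b) are immediate. Let $0<\rho<1$ and choose $j\ge1$ with $\sigma^j\le\rho<\sigma^{j-1}$.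

(a) Let $\zeta=e^{i\theta}$. By \eqref{eq:elem}, the arc over the interval of generation $j$ containing $\theta$ lies in $\Delta(\zeta,\rho)$, and its mass is $\sigma^{js}\ge(\sigma\rho)^s$. Conversely, if $e^{i\phi}\in E\cap\Delta(\zeta,\rho)$, then $|\phi-\theta|\le\pi\rho/2$. An interval of length $\pi\rho$ meets at most $\pi\rho\,\sigma^{-j}+2\le\pi/\sigma+2$ intervals of generation $j$, each of mass $\sigma^{js}\le\rho^s$.

(b) If $d(z)\le\rho$, then $z$ is within $\rho+\sigma^j\le2\rho$ of $e^{i\theta_0}$, where $\theta_0$ is the left endpoint of some interval of generation $j$. There are $2^j=\sigma^{-js}\le(\sigma\rho)^{-s}$ such points, and each disk has $A$-measure $4\rho^2$.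

(c) By (a), $\mu$ has no atoms, and for $\zeta\in E$ the set $\{\eta:2^{-i}<|\zeta-\eta|\le2^{1-i}\}$ contributes at most $C2^{ia}2^{(1-i)s}$ to $\int|\zeta-\eta|^{-a}\,d\mu(\eta)$. The sum over $i\ge0$ converges and does not depend on $\zeta$.
\end{proof}

\begin{lemma}\label{lem:energy}
Let $\mu_k=\int\zeta^k\,d\mu(\zeta)$. Then $\sum_{k\ge0}|\mu_k|^2(k+1)^{-\alpha}<\infty$.
\end{lemma}

\begin{proof}
Note that $|\mu_k|^2=\iint(\zeta\bar\eta)^k\,d\mu\,d\mu$. Let $\alpha<1$. By \eqref{eq:binom}, $c_k(1-\alpha)\asymp(k+1)^{-\alpha}$, and by \eqref{eq:elem}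
\[
\sum_kc_k(1-\alpha)\,r^k|\mu_k|^2=\iint(1-r\zeta\bar\eta)^{-(1-\alpha)}\,d\mu\,d\mu\le2\iint|\zeta-\eta|^{-(1-\alpha)}\,d\mu\,d\mu,
\]
which is finite by Lemma~\ref{lem:cantor}(c) because $s>1-\alpha$. Let $\alpha=1$. Now $\sum_kz^k/(k+1)=-z^{-1}\log(1-z)$. From $\frac12|\zeta-\eta|\le|1-r\zeta\bar\eta|\le2$ and $\operatorname{Re}(1-r\zeta\bar\eta)>0$ we get $|\log(1-r\zeta\bar\eta)|\le\log\frac2{|\zeta-\eta|}+\log2+\frac\pi2$. So for $r\ge\frac12$
\[
\sum_k\frac{r^k|\mu_k|^2}{k+1}\le2\iint\Big(\log\frac2{|\zeta-\eta|}+\log2+\frac\pi2\Big)\,d\mu\,d\mu,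
\]
which is finite because $\log(2/x)\le Cx^{-s/2}$ for $0<x\le2$. In both cases the bound is independent of $r$; let $r\to1$.
\end{proof}

\subsection*{The function} Put
\[
U(z)=\int_E(1-\bar\zeta z)^{-b}\,d\mu(\zeta),\qquad g=-U,\qquad f=e^{-U},
\]
with the principal power. For $z\in\overline{\mathbb{D}}\setminus E$ and $\zeta\in E$, the number $1-\bar\zeta z$ is nonzero, has modulus $|\zeta-z|$ and nonnegative real part. So $U$ is analytic on $\mathbb{D}$ and continuous on $\overline{\mathbb{D}}\setminus E$, and the argument of the integrand is at most $b\pi/2$ in absolute value. Since $b<1$, the constant $c_b=\cos(b\pi/2)$ is positive, and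
\begin{equation}\label{eq:sector}
\operatorname{Re}U(z)\ge c_b\int|\zeta-z|^{-b}\,d\mu(\zeta)\ge c_b|U(z)| .
\end{equation}
Let $\zeta_0\in E$ be nearest to $z$ and $d=d(z)\in(0,2]$. On $\Delta(\zeta_0,d)$ we have $|\zeta-z|\le2d$, so \eqref{eq:sector} and Lemma~\ref{lem:cantor}(a) give $|U(z)|\ge\operatorname{Re}U(z)\ge c_b(2d)^{-b}\,c\,d^s$. For the derivative, the shell $\{\zeta\in E:2^id\le|\zeta-z|<2^{i+1}d\}$ lies in $\Delta(\zeta_0,2^{i+2}d)$, and these shells, $i\ge0$, cover $E$. Hence for $z\in\mathbb{D}$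
\[
|U'(z)|\le b\int|\zeta-z|^{-b-1}\,d\mu\le C\sum_{i\ge0}(2^id)^{-b-1}(2^{i+2}d)^s .
\]
The series converges since $s<b+1$, and as $b-s=\frac\alpha2$ we obtain
\begin{equation}\label{eq:U}
|U(z)|\ge\operatorname{Re}U(z)\ge c\,d(z)^{-\alpha/2},\qquad|U'(z)|\le C\,d(z)^{-\alpha/2-1}.
\end{equation}

\subsection*{Integrability} By \eqref{eq:U}, $|U'|^2|U|^{-2-2\tau}\le C\,d^{\alpha\tau-2}$. Since $E\subset\mathbb{T}$, we have $1-|z|\le d(z)$, and $(1-|z|^2)^{1-\alpha}\le(2d)^{1-\alpha}$ because $\alpha\le1$. Splitting $\mathbb{D}$ into $\{d>1\}$ and the sets $\{2^{-i-1}<d\le2^{-i}\}$, $i\ge0$, and using Lemma~\ref{lem:cantor}(b), we get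
\begin{equation}\label{eq:key}
\int|U'|^2|U|^{-2-2\tau}\,dA_\alpha\le C\int d^{\alpha\tau-1-\alpha}\,dA\le C+C\sum_{i\ge0}2^{-i(\alpha\tau+1-\alpha-s)}<\infty,
\end{equation}
because $s<1-\alpha+\alpha\tau$. Three conclusions follow. First, $|g'|^2(1+|g|)^{-2-2\tau}\le|U'|^2|U|^{-2-2\tau}$, so the integral in Theorem~\ref{thm:neg} is finite. Second, $g$ is zero-free by \eqref{eq:U}, so a branch $h$ of $g^{-\tau}$ exists; by \eqref{eq:branch}, $|h'|=\tau|U|^{-1-\tau}|U'|$, and $(\log f)^{-\tau}\in D_\alpha$. Third, \eqref{eq:sector} gives $|f'|\le e^{-c_b|U|}|U'|\le C|U|^{-1-\tau}|U'|$, because $e^{-c_bx}x^{1+\tau}$ is bounded on $(0,\infty)$; so $f\in D_\alpha$.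

\subsection*{The function is outer} By \eqref{eq:sector} and the mean value property, $\int|U(r\zeta)|\,dm\le c_b^{-1}\operatorname{Re}U(0)=c_b^{-1}$. So $g\in H^1$, and $f$ is outer by (O3).

\subsection*{The function is not cyclic} The lower bound in \eqref{eq:U} holds on $\overline{\mathbb{D}}\setminus E$, so $|f(z)|=e^{-\operatorname{Re}U(z)}\to0$ as $d(z)\to0$. Thus $f$ extends continuously to $\overline{\mathbb{D}}$ with $f=0$ on $E$. For $F=\sum a_kz^k\in D_\alpha$ let $\Lambda(F)=\sum a_k\mu_k$. By the Cauchy--Schwarz inequality and Lemma~\ref{lem:energy},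
\[
\sum_k|a_k||\mu_k|\le\|F\|_\alpha\Big(\sum_k|\mu_k|^2(k+1)^{-\alpha}\Big)^{1/2},
\]
so the series converges absolutely, $\Lambda$ is a bounded functional on $D_\alpha$, and $\Lambda(F)=\lim_{r\to1}\sum a_kr^k\mu_k=\lim_{r\to1}\int F(r\zeta)\,d\mu(\zeta)$. For a polynomial $p$ the function $pf$ is uniformly continuous on $\overline{\mathbb{D}}$ and vanishes on $E$, so $\Lambda(pf)=\int pf\,d\mu=0$. Hence $\Lambda$ vanishes on $[f]$, while $\Lambda(1)=\mu(E)=1$. So $1\notin[f]$ and $f$ is not cyclic.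

The last sentence of Theorem~\ref{thm:neg} follows from Theorem~\ref{thm:outer} for $t>0$ and from this example, with $\tau=-t$, for $t<0$. \qed

\begin{thebibliography}{1}
\bibitem{Seco} Daniel Seco, \emph{Some problems on optimal approximants}, arXiv:1510.05459 (2015).
\end{thebibliography}
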